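
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}

\title{Baire countable dense homogeneous spaces of size less than the continuum}


\begin{abstract}
A separable space $X$ is countable dense homogeneous (CDH) if for any two countable dense sets $D,E\subseteq X$ some homeomorphism of $X$ maps $D$ onto $E$. We show that it is consistent with ZFC that there is a non-empty separable metrizable Baire CDH space without isolated points whose cardinality is smaller than the continuum. In a ccc forcing extension, in which $\mathfrak c$ can be as large as desired, there is for every cardinal $\mu$ with $\omega_1\le\mu\le\mathfrak c$ a Baire CDH subspace of $2^\omega$ of size $\mu$ without isolated points, and the homeomorphisms can be taken to be isometries. The isometries are added generically to a family of Cohen reals. The points of the space are labeled by elements of free groups in such a way that the forcing is ccc, and yet any countably many of the generic isometries act freely on most of the labels;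 this keeps the space nonmeager.
\end{abstract}

\section{Introduction}

\subsection{The question}

All spaces in this paper are separable metrizable and non-empty, and $\mathfrak c=2^{\aleph_0}$. A space $X$ is \emph{countable dense homogeneous} (CDH) if for any two countable dense sets $D,E\subseteq X$ there is a homeomorphism $h\colon X\to X$ with $h[D]=E$. A space is \emph{Baire} if every countable intersection of dense open subsets of it is dense.

The Cantor set $2^\omega$ is CDH. Given $D$ and $E$, one builds a distance-preserving bijection from $D$ onto $E$ by a back-and-forth argument, one pair of points at a time, and extends it to all of $2^\omega$ by completeness (see Section~\ref{sec:delta}). The rationals $\mathbb Q$ are not CDH: no bijection of $\mathbb Q$ carries $D=\mathbb Q$ onto $E=\mathbb Q\setminus\{0\}$. The same argument, with one point removed, shows that no countable space without isolated points is CDH. (Isolated points trivialize matters: a countable discrete space is Baire, and it is CDH because it is its own only dense subset.)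

The last step of the argument for $2^\omega$ uses completeness. The Baire property is a much weaker condition, which holds in every completely metrizable space, and one may ask how small a space can be that satisfies it and is still CDH. A Baire space without isolated points is uncountable, since the complements of its points are dense and open, and like every separable metrizable space it has at most $\mathfrak c$ points. So under the continuum hypothesis CH its size is $\mathfrak c$. The following question was asked by Hern\'andez-Guti\'errez, Hru\v{s}\'ak and van Mill \cite{HHM}: \emph{is it consistent with ZFC that there is a metric Baire CDH space without isolated points of size less than $\mathfrak c$?}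

Two requirements pull in opposite directions. Such a space is nonmeager in its completion, so there must be a nonmeager set of fewer than $\mathfrak c$ reals. Martin's axiom forbids this, but in other models it is easy to have: if one adds $\omega_2$ Cohen reals to a model of CH, then any $\omega_1$ of them form a nonmeager set. There is no reason, however, that such a set should have many homeomorphisms. These have to be added, for instance by further forcing, and forcing that makes a small set homogeneous may well make it meager at the same time. The point of this paper is that this can be avoided, and the answer to the question is \emph{yes}.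

\subsection{Results}

For distinct $x,y\in2^\omega$ let $\Delta(x,y)=\min\{i:x(i)\neq y(i)\}$. We use the metric on $2^\omega$ given by $d(x,y)=2^{-\Delta(x,y)}$ for $x\ne y$.

\begin{theorem}\label{thm:A}
Assume \textup{CH}, and let $\kappa>\omega_1$ be a cardinal with $\kappa^\omega=\kappa\le2^{\omega_1}$. There is a ccc poset which forces that $\mathfrak c=\kappa$ and that there are subspaces $X_\mu\subseteq2^\omega$, for all cardinals $\mu$ with $\omega_1\le\mu\le\kappa$, increasing in $\mu$, such that
\begin{enumerate}
\item[(a)] $|X_\mu|=\mu$;
\item[(b)] $X_\mu\cap O$ is nonmeager in $2^\omega$ for every nonempty open $O\subseteq2^\omega$; hence $X_\mu$ is Baire and has no isolated points;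
\item[(c)] for any two countable dense sets $D,E\subseteq X_\mu$ there is an isometric bijection $h\colon X_\mu\to X_\mu$ with $h[D]=E$; in particular $X_\mu$ is CDH.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
It is consistent with \textup{ZFC} that there is a non-empty separable metrizable Baire CDH space without isolated points of cardinality less than $\mathfrak c$. Here $\mathfrak c$ can be as large as desired.
\end{corollary}

\begin{proof}
Under CH the cardinal $\kappa=\omega_2$ satisfies the hypotheses of Theorem~\ref{thm:A}, because $\omega_2^\omega=\omega_2\cdot\omega_1^\omega=\omega_2\le2^{\omega_1}$. In the extension $\mathfrak c=\omega_2$, and $X_{\omega_1}$ has size $\omega_1<\mathfrak c$.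

For large $\mathfrak c$, start from GCH and any $\kappa=\kappa^\omega>\omega_1$; there are arbitrarily large such $\kappa$, for instance $\kappa=\lambda^\omega$ with $\lambda>\omega_1$. First force with the countable partial functions from $\kappa\times\omega_1$ to $2$. This poset is $\sigma$-closed, so it adds no $\omega$-sequences of ordinals and preserves $\omega_1$, CH and $\kappa^\omega=\kappa$. It is $\omega_2$-cc: by CH, among any $\omega_2$ countable sets there are $\omega_2$ that form a $\Delta$-system, and there are only $\omega_1$ functions from its root to $2$. So all cardinals are preserved. The poset adds $\kappa$ distinct functions $\omega_1\to2$, so $\kappa\le2^{\omega_1}$ afterwards, and Theorem~\ref{thm:A} applies.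
\end{proof}

Let $\mathrm{non}(\mathcal M)$ denote the least size of a nonmeager subset of $\omega^\omega$.

\begin{theorem}\label{thm:B}
Every non-empty separable metrizable Baire space $X$ without isolated points satisfies $|X|\ge\mathrm{non}(\mathcal M)\ge\omega_1$. Consequently, under Martin's axiom no such space has size less than $\mathfrak c$, the existence of a Baire CDH space without isolated points of size less than $\mathfrak c$ is independent of \textup{ZFC}, and the range $\omega_1\le\mu\le\mathfrak c$ in Theorem~\textup{\ref{thm:A}} is the largest possible. If moreover $|X|<\mathfrak c$, then $X$ is zero-dimensional.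
\end{theorem}

\subsection{The idea}\label{sub:idea}

We start with Cohen reals $x_a$, indexed by labels $a$ from a set $\Lambda$ of size $\kappa$, and iterate $\kappa$ times with finite supports. At stage $\xi$ we add, by finite approximations, a permutation $\pi_\xi$ of $\Lambda$ such that $x_a\mapsto x_{\pi_\xi(a)}$ is an isometry that carries a prescribed countable dense set $D$ onto a prescribed countable dense set $E$. There are three constraints on $\pi_\xi$.
\begin{enumerate}
\item[(1)] \emph{Chain condition.} The value $\pi_\xi(a)$ must be confined in advance to a countable set: the promises ``$\pi_\xi(a)=b$'' are pairwise incompatible for different $b$, so uncountably many possible values give an uncountable antichain.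
\item[(2)] \emph{Nonmeagerness.} If a composition of some of the generic isometries and their inverses fixes $x_a$, then $x_a$ lies in a closed set, the set of fixed points, which is typically nowhere dense. If every $x_a$ is caught in one of countably many such nowhere dense sets, the space is meager. Remark~\ref{rem:naive} shows that this happens if we confine $\pi_\xi(a)$ to a countable set in the most naive way.
\item[(3)] \emph{Size.} The set of labels of $X_{\omega_1}$ has size $\omega_1$, and it must be invariant under the permutations for all $D,E\subseteq X_{\omega_1}$, of which there are $\kappa$.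
\end{enumerate}
Constraint (2) suggests that, outside a small set of labels, the permutations should act freely. A free group on $\kappa$ generators would do this, but its orbits are too big for (3). Our compromise is to attach to each stage $\xi$ a branch $b_\xi\in2^{\omega_1}$, and to sort the labels into levels $\beta<\omega_1$. At level $\beta$ the permutation $\pi_\xi$ acts, apart from a countable set of labels and up to a countable ambiguity, like left multiplication by the generator $b_\xi{\upharpoonright}\beta$ on the free group over $2^\beta$. Under CH this group has size at most $\omega_1$, as (3) requires. A name for a meager set involves only countably many stages, and countably many branches have distinct restrictions to all sufficiently high levels. So for each meager set there is a level on which the stages that matter act freely.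

\subsection{Conventions on forcing}

We assume familiarity with finite support iterations. $V$ is the ground model. Stronger conditions are smaller. A poset is \emph{ccc} if all its antichains are countable. The \emph{$\Delta$-system lemma} says that every uncountable indexed family of finite sets has an uncountable subfamily in which any two members with different indices have the same intersection, the \emph{root}. If $P$ is ccc and $\mathcal D\subseteq P$ is dense, then every subset of a set $Z\in V$ in the extension has a \emph{nice} name $\bigcup_{z\in Z}\{\check z\}\times\mathcal A_z$ with countable antichains $\mathcal A_z\subseteq\mathcal D$. A ccc poset preserves cardinals, and every countable set of ground model elements in the extension is contained in a countable set from $V$.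

\section{Preserving first differences}\label{sec:delta}

We also write $\Delta(u,v)$ for distinct $u,v$ in the same $2^n$. A partial map of $2^\omega$, or of $2^n$, is \emph{$\Delta$-preserving} if it is injective and preserves $\Delta$ of distinct points. For $s\in2^{<\omega}$ let $[s]=\{x\in2^\omega:s\subset x\}$.

\begin{lemma}\label{lem:onepoint}
Let $f$ be a finite nonempty $\Delta$-preserving partial map of $2^\omega$ \textup{(}or of $2^n$\textup{)}, and let $x\notin\mathrm{dom} f$. Choose $x_0\in\mathrm{dom} f$ with $k=\Delta(x,x_0)$ maximal, and let $y_0=f(x_0)$. If $y{\upharpoonright}k=y_0{\upharpoonright}k$ and $y(k)\ne y_0(k)$, then $y\notin\mathrm{ran} f$ and $f\cup\{(x,y)\}$ is $\Delta$-preserving.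
\end{lemma}

\begin{proof}
Let $x_1\in\mathrm{dom} f$, $y_1=f(x_1)$ and $j=\Delta(x,x_1)\le k$. We show that $y\ne y_1$ and $\Delta(y,y_1)=j$. If $x_1=x_0$, this holds by the choice of $y$. If $j<k$, then $x$ and $x_0$ agree below $k$, so $\Delta(x_0,x_1)=j=\Delta(y_0,y_1)$. Since $y$ agrees with $y_0$ below $k$, also $\Delta(y,y_1)=j$. Finally let $j=k$ and $x_1\ne x_0$. Then $x_0{\upharpoonright}k=x{\upharpoonright}k=x_1{\upharpoonright}k$ and $x_0(k)=1-x(k)=x_1(k)$, so $\Delta(x_0,x_1)>k$. Hence $\Delta(y_0,y_1)>k$, and $y$, which differs from $y_0$ for the first time at $k$, does the same with respect to $y_1$.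
\end{proof}

So the admissible images $y$ of a new point of $2^\omega$ include a nonempty open set. This is what makes back-and-forth work. If $D,E\subseteq2^\omega$ are countable and dense, the lemma, applied alternately to $f$ and $f^{-1}$, yields an increasing chain of finite $\Delta$-preserving maps whose union is a bijection from $D$ onto $E$. It is isometric, so it extends to an isometric bijection of $2^\omega$.

\begin{lemma}\label{lem:extend}
Every $\Delta$-preserving partial map of $2^n$ extends to a $\Delta$-preserving bijection $g$ of $2^n$. If $u{\upharpoonright}m=v{\upharpoonright}m$, where $u,v\in 2^n$ and $m\le n$, then $g(u){\upharpoonright}m=g(v){\upharpoonright}m$; the same holds for $g^{-1}$.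
\end{lemma}

\begin{proof}
If the map is empty, start with an arbitrary pair. As long as the domain is not all of $2^n$, apply Lemma~\ref{lem:onepoint}; a suitable $y\in2^n$ exists because $k<n$. The result is an injection of the finite set $2^n$ into itself, hence a bijection. If $u\neq v$ and $u{\upharpoonright}m=v{\upharpoonright}m$, then $\Delta(g(u),g(v))=\Delta(u,v)\ge m$. The inverse $g^{-1}$ is also $\Delta$-preserving.
\end{proof}

The second statement will be used as follows: if a string is changed without changing its first $m$ digits, then the first $m$ digits of its image do not change either. Moving a point therefore does not disturb what has been decided about the first $m$ digits.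

\section{The labels}\label{sec:labels}

From now on we assume CH in $V$ and fix $\kappa$ as in Theorem~\ref{thm:A}. Since $\kappa\le2^{\omega_1}$, we can fix distinct $b_\xi\in2^{\omega_1}$ for $\xi<\kappa$. For $\beta<\omega_1$ let $F(2^\beta)$ be the free group with free generating set $2^\beta$. We shall use the following basic fact about it: a nonempty reduced word $g_l^{\varepsilon_l}\cdots g_1^{\varepsilon_1}$ in free generators (where $\varepsilon_j=\pm1$, and for no $j<l$ both $g_j=g_{j+1}$ and $\varepsilon_{j+1}=-\varepsilon_j$) does not represent $1$. By CH, $|2^\beta|\le\omega_1$, so $|F(2^\beta)|\le\omega_1$. Let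
\[
I=\{(\beta,\nu,w):\beta<\omega_1,\ \nu<\kappa,\ w\in F(2^\beta)\},\qquad \Lambda=I\times\omega,
\]
and for cardinals $\omega_1\le\mu\le\kappa$ let
\[
I_\mu=\{(\beta,\nu,w)\in I:\nu<\mu\},\qquad\Lambda_\mu=I_\mu\times\omega .
\]
Then $|I_\mu|=|\Lambda_\mu|=\mu$. The elements of $\Lambda$ are our \emph{labels}. For $a=(i,m)\in\Lambda$ we call $\bar a=i$ the \emph{index} of $a$. For $\xi<\kappa$ let $\tau_\xi$ be the permutation
\[
\tau_\xi(\beta,\nu,w)=(\beta,\nu,(b_\xi{\upharpoonright}\beta)\cdot w)
\]
of $I$. It preserves $\beta$ and $\nu$; in particular it maps each $I_\mu$ onto itself.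

Each ingredient has its task. The group element and the level $\beta$ serve constraints (2) and (3) of Section~\ref{sub:idea}. The ordinal $\nu$ only provides enough labels to make $X_\mu$ of size $\mu$. The factor $\omega$ in $\Lambda=I\times\omega$ is the countable ambiguity: outside a countable set, $\pi_\xi$ will send a label with index $i$ to a label with index $\tau_\xi(i)$, and the integer $m$ is left to the generic object. It gives countably many possible values, whose points are dense in $2^\omega$.

\section{The iteration}\label{sec:iteration}

Let $P_0=\mathrm{Fn}(\Lambda\times\omega,2)$ be the poset of finite partial functions from $\Lambda\times\omega$ to $2$, ordered by reverse inclusion. It adds reals $x_a\in2^\omega$ for $a\in\Lambda$. By genericity the $x_a$ are pairwise distinct, and for each $i\in I$ the set $\{x_{(i,m)}:m<\omega\}$ is dense in $2^\omega$: given a condition $c$ and $s\in2^{<\omega}$, some label $(i,m)$ does not occur in $c$, and $c$ can be extended to force $s\subset x_{(i,m)}$. Call $B\subseteq\Lambda$ \emph{dense} if $\{x_a:a\in B\}$ is dense in $2^\omega$. Since $2^\omega$ has no isolated points, every nonempty open set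 then contains $x_a$ for infinitely many $a\in B$.

Let $P_\xi$, $\xi\le\kappa$, be the finite support iteration that starts with $P_0$ and has $P_{\xi+1}=P_\xi*\dot Q_\xi$, with $\dot Q_\xi$ described below. A sequence $p$ is in $P_{\xi+1}$ iff $p{\upharpoonright}\xi\in P_\xi$ and $p{\upharpoonright}\xi\Vdash p(\xi)\in\dot Q_\xi$, where $p(\xi)$ ranges over a sufficiently large set of names that contains all check names of finite subsets of $\Lambda\times\Lambda$. We write $p\in P_\xi$ as $(c^p,(p(\eta))_{\eta<\xi})$ with $c^p\in P_0$ and $p(\eta)=\emptyset$ for all $\eta$ outside a finite set $\mathrm{supp}\,p\subseteq\xi$.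

\medskip
\noindent\emph{Stage $\xi$.} We are given in $V$ a nonempty countable set $W^0_\xi\subseteq I$ and two $P_\xi$-names for subsets of $W^0_\xi\times\omega$. How they are chosen will matter only in Section~\ref{sec:proofA}; \emph{until then they are arbitrary}. Let $\dot D_\xi$ be a name for the first set if that set is dense, and for $W_\xi^0\times\omega$ otherwise; let $\dot E_\xi$ be obtained in the same way from the second. So $D_\xi$ and $E_\xi$ are dense subsets of $W^0_\xi\times\omega$. Choose $w_\xi\in I_{\omega_1}\setminus W^0_\xi$ and put
\[
W_\xi=\bigcup_{j\in\mathbb Z}\tau_\xi^j\bigl[W^0_\xi\cup\{w_\xi\}\bigr],\qquad U_\xi=W_\xi\times\omega .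
\]
Then $W_\xi\in V$ is countable and $\tau_\xi[W_\xi]=W_\xi$. The sets $D_\xi,E_\xi\subseteq U_\xi$ are dense, and so are $U_\xi\setminus D_\xi$ and $U_\xi\setminus E_\xi$, because both contain $\{w_\xi\}\times\omega$. This is the purpose of $w_\xi$: without it we could have $D_\xi=U_\xi$ and $E_\xi\ne U_\xi$, and then no permutation of $U_\xi$ carries $D_\xi$ onto $E_\xi$.

In $V^{P_\xi}$ let $Q_\xi$ be the set of all finite partial injections $f\colon\Lambda\to\Lambda$ such that
\begin{enumerate}
\item[(Q1)] for $(a,b)\in f$ with $\bar a\notin W_\xi$: $\bar b=\tau_\xi(\bar a)$;
\item[(Q2)] for $(a,b)\in f$ with $\bar a\in W_\xi$: $\bar b\in W_\xi$, and $a\in D_\xi\Leftrightarrow b\in E_\xi$;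
\item[(Q3)] $\Delta(x_a,x_{a'})=\Delta(x_b,x_{b'})$ for distinct $(a,b),(a',b')\in f$.
\end{enumerate}
The order is $\supseteq$.

\medskip
Since $\tau_\xi[W_\xi]=W_\xi$, (Q1) and (Q2) imply for all $(a,b)\in f\in Q_\xi$:
\begin{equation}\label{eq:indices}
a\in U_\xi\Leftrightarrow b\in U_\xi,\qquad\text{and}\qquad \bar b=\tau_\xi(\bar a)\ \text{ if } a,b\notin U_\xi .
\end{equation}
Hence, given $a$ and $\xi$, the possible values of $b$ lie in a countable set from $V$, namely $\{\tau_\xi(\bar a)\}\times\omega$ or $U_\xi$. Conversely, given $b$ and $\xi$, the possible $a$ lie in a countable set from $V$, namely $\{\tau_\xi^{-1}(\bar b)\}\times\omega$ or $U_\xi$.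

\begin{lemma}\label{lem:generic}
Let $f\in Q_\xi$. For every $a\in\Lambda\setminus\mathrm{dom} f$ there are infinitely many $b$ with $f\cup\{(a,b)\}\in Q_\xi$, and for every $b\in\Lambda\setminus\mathrm{ran}f$ there are infinitely many $a$ with $f\cup\{(a,b)\}\in Q_\xi$. Hence $Q_\xi$ adds a permutation $\pi_\xi$ of $\Lambda$ such that $\pi_\xi[D_\xi]=E_\xi$ and
\[
h_\xi\colon x_a\mapsto x_{\pi_\xi(a)}
\]
is an isometric bijection of $\{x_a:a\in\Lambda\}$. If $W^0_\xi\subseteq I_\mu$, then $\pi_\xi[\Lambda_\mu]=\Lambda_\mu$.
\end{lemma}

\begin{proof}
Let $a\notin\mathrm{dom} f$. By Lemma~\ref{lem:onepoint}, applied to the map $x_{a'}\mapsto x_{f(a')}$, there is a nonempty open $O\subseteq2^\omega$ such that $b\notin\mathrm{ran} f$ and $f\cup\{(a,b)\}$ satisfies (Q3) whenever $x_b\in O$. (If $f=\emptyset$, take $O=2^\omega$.) The set of all $b$ permitted by (Q1) and (Q2) is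
\[
\{\tau_\xi(\bar a)\}\times\omega\ \text{ if }a\notin U_\xi,\qquad E_\xi\ \text{ if }a\in D_\xi,\qquad U_\xi\setminus E_\xi\ \text{ if }a\in U_\xi\setminus D_\xi .
\]
All three are dense, so $x_b\in O$ for infinitely many permitted $b$. For $b\notin\mathrm{ran} f$ apply Lemma~\ref{lem:onepoint} to the inverse map. The set of permitted $a$ is $\{\tau_\xi^{-1}(\bar b)\}\times\omega$ if $b\notin U_\xi$ (note that then $\tau_\xi^{-1}(\bar b)\notin W_\xi$), it is $D_\xi$ if $b\in E_\xi$, and $U_\xi\setminus D_\xi$ if $b\in U_\xi\setminus E_\xi$. Again all are dense.

By genericity the union $\pi_\xi$ of the generic filter is a permutation of $\Lambda$, and $h_\xi$ is isometric by (Q3). By (Q2) and \eqref{eq:indices}, $a\in D_\xi\Leftrightarrow\pi_\xi(a)\in E_\xi$ for all $a\in\Lambda$, that is, $\pi_\xi[D_\xi]=E_\xi$. Finally let $W^0_\xi\subseteq I_\mu$. Since $w_\xi\in I_{\omega_1}\subseteq I_\mu$ and $\tau_\xi[I_\mu]=I_\mu$, we have $W_\xi\subseteq I_\mu$, so $U_\xi\subseteq\Lambda_\mu$. Now \eqref{eq:indices} gives $a\in\Lambda_\mu\Leftrightarrow\pi_\xi(a)\in\Lambda_\mu$: labels in $U_\xi$ go to labels in $U_\xi$, and for the other labels the index changes by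 $\tau_\xi$, which preserves $I_\mu$ and its complement.
\end{proof}

\begin{remark}[Why the indices must move]\label{rem:naive}
Suppose that we replace every $\tau_\xi$ by the identity of $I$, so that $\pi_\xi$ maps each $\{i\}\times\omega$ with $i\notin W_\xi$ onto itself. Lemma~\ref{lem:generic} remains true with the same proof, but the space $X=\{x_a:a\in\Lambda\}$ becomes \emph{meager}. Indeed, for $n<\omega$ let $\hat h_n$ be the isometry of $2^\omega$ that extends $h_n$. Its set of fixed points $F_n$ is closed. It is nowhere dense: given $f\in Q_n$ and $s\in2^{<\omega}$, choose $a\notin\mathrm{dom} f$ with $x_a\in[s]$, and among the infinitely many $b$ with $f\cup\{(a,b)\}\in Q_n$ one with $b\ne a$; so by genericity $h_n$ moves a point of $[s]$. Now let $a$ be a label outside the countable set $\bigcup_{n<\omega}U_n$. Given any $p\in P_\kappa$, pick $n<\omega$ not in $\mathrm{supp}\,p$ and change $p(n)$ from $\emptyset$ to $\{(a,a)\}$; this is an extension of $p$, since (Q1) holds with $\tau_n=\mathrm{id}$, and (Q2) and (Q3) are vacuous. By genericity every such $x_a$ lies in some $F_n$. Hence $X$ is covered by $\bigcup_nF_n$ and a countable set.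
\end{remark}

\section{Determined conditions and the chain condition}\label{sec:ccc}

The conditions of the iteration involve names, but a dense set of them is given by finite objects. We isolate these.

A condition $p\in P_\xi$ is \emph{determined} if there are $n=n_p\ge1$ and a finite nonempty $A=A_p\subseteq\Lambda$ such that
\begin{itemize}
\item $\mathrm{dom}\,c^p=A\times n$, so that $c^p$ amounts to strings $s_a=s^p_a\in2^n$ for $a\in A$, with $p\Vdash s_a\subset x_a$;
\item the map $a\mapsto s_a$ is injective;
\item each $p(\eta)$ is (the check name of) a finite partial injection $f_\eta=f^p_\eta\in V$ with domain and range contained in $A$, such that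
\begin{equation}\tag{T}
\Delta(s_a,s_{a'})=\Delta(s_b,s_{b'})\qquad\text{for distinct }(a,b),(a',b')\in f_\eta .
\end{equation}
\end{itemize}
Because the $s_a$ are distinct, the condition decides $\Delta(x_a,x_{a'})=\Delta(s_a,s_{a'})$ for distinct $a,a'\in A$. So (T) is the finite shadow of (Q3). The sets $W_\eta$ and the maps $\tau_\eta$ are in $V$, hence \eqref{eq:indices}, with $\eta$ for $\xi$, holds outright for all $(a,b)\in f^p_\eta$. If $q\le p$ are determined, then $A_q\supseteq A_p$, $n_q\ge n_p$, $s^q_a\supseteq s^p_a$ for $a\in A_p$, and $f^q_\eta\supseteq f^p_\eta$ for all $\eta$.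

\begin{lemma}\label{lem:determined}
For all $p\in P_\xi$, finite $A\subseteq\Lambda$ and $m<\omega$ there is a determined $q\le p$ in $P_\xi$ with $A\subseteq A_q$ and $n_q\ge m$.
\end{lemma}

\begin{proof}
By induction on $\xi$. For $\xi=0$ let $A_q$ be nonempty and finite, containing $A$ and all labels that occur in $p$, and choose $n_q\geq\max(m,1)$ so much larger than all integers that occur in $p$ that the undecided digits can be used to make the strings distinct. For limit $\xi$ there is $\eta<\xi$ with $\mathrm{supp}\,p\subseteq\eta$; take a suitable determined extension of $p{\upharpoonright}\eta$ in $P_\eta$ and add trivial coordinates. Let $\xi=\eta+1$. Extend $p{\upharpoonright}\eta$ to a condition $p'$ that decides $p(\eta)$ to be some $f\in V$; this is possible since $p(\eta)$ is forced to be a finite set of pairs of labels. By the induction hypothesis there is a determined $q'\le p'$ in $P_\eta$ with $A_{q'}\supseteq A\cup\mathrm{dom} f\cup\mathrm{ran} f$ and $n_{q'}\ge m$. It forces $f\in Q_\eta$ and decides all $\Delta(x_a,x_{a'})$ for distinct $a,a'\in A_{q'}$, so (Q3) gives (T) for $f$. Hence $q=q'{}^\frown\check f$ is as required.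
\end{proof}

The next lemma says when two determined conditions can be amalgamated. It will be used twice.

\begin{lemma}\label{lem:amalgam}
Let $q_1,q_2\in P_\xi$ be determined, $A=A_{q_1}\cup A_{q_2}$ and $n\ge n_{q_1},n_{q_2}$. Let $s\colon A\to2^n$ be injective with $s_a\supseteq s_a^{q_l}$ for $a\in A_{q_l}$, $l=1,2$, and let $f_\eta=f^{q_1}_\eta\cup f_\eta^{q_2}$. If all $f_\eta$ are injections \textup{(}in particular functions\textup{)} that satisfy \textup{(T)} for $s$, then $q=(s,(f_\eta)_{\eta<\xi})$ is a determined condition of $P_\xi$ extending $q_1$ and $q_2$.
\end{lemma}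

\begin{proof}
We show by induction on $\eta\le\xi$ that $q{\upharpoonright}\eta\in P_\eta$ and $q{\upharpoonright}\eta\le q_1{\upharpoonright}\eta,\,q_2{\upharpoonright}\eta$. For $\eta=0$ this holds by the assumption on $s$, and limits are immediate since supports are finite. Suppose it holds for $\eta<\xi$. Since $q{\upharpoonright}\eta\le q_l{\upharpoonright}\eta$ and $q_l{\upharpoonright}\eta\Vdash f^{q_l}_\eta\in Q_\eta$ for $l=1,2$, the condition $q{\upharpoonright}\eta$ forces (Q1) and (Q2), which speak about single pairs only, for all pairs in $f_\eta$. Since the $s_a$ are distinct and $q{\upharpoonright}\eta\Vdash s_a\subset x_a$, (T) shows that $q{\upharpoonright}\eta$ forces (Q3) for $f_\eta$. So $q{\upharpoonright}\eta\Vdash f_\eta\in Q_\eta$, and $f_\eta\supseteq f_\eta^{q_l}$; this is the statement for $\eta+1$.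
\end{proof}

\begin{lemma}\label{lem:ccc}
$P_\xi$ is ccc for every $\xi\le\kappa$.
\end{lemma}

\begin{proof}
Let $p_\alpha\in P_\xi$ for $\alpha<\omega_1$; we look for two compatible ones. The idea is to thin out so that all conditions look alike, and to amalgamate two of them, using one additional digit to separate corresponding labels. By Lemma~\ref{lem:determined} we may assume that the conditions are determined. We write $A_\alpha,s^\alpha,f^\alpha_\eta$ for $A_{p_\alpha},s^{p_\alpha},f^{p_\alpha}_\eta$, and thin out to an uncountable set of $\alpha$ such that:
\begin{itemize}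
\item all $n_{p_\alpha}$ equal some $n$; the $A_\alpha$ have the same size and form a $\Delta$-system with root $A^*$; the supports form a $\Delta$-system with root $F^*$;
\item for a fixed linear order of $\Lambda$ and all $\alpha\ne\beta$, the order-preserving bijection $e_{\alpha\beta}\colon A_\alpha\to A_\beta$ is the identity on $A^*$, carries $s^\alpha$ to $s^\beta$, and carries $f^\alpha_\eta$ to $f^\beta_\eta$ for each $\eta\in F^*$.
\end{itemize}
The second item is possible because there are only finitely many types: the position of $A^*$ in $A_\alpha$, the strings attached to the positions, and, for $\eta\in F^*$, the finite maps on positions.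

Here constraint (1) of Section~\ref{sub:idea} enters. For $a\in A^*$ and $\eta\in F^*$, the values $f_\eta^\alpha(a)$ and $(f_\eta^\alpha)^{-1}(a)$, if defined, belong to countable sets depending only on $a$ and $\eta$, by \eqref{eq:indices}. So we may also assume that neither whether they are defined, nor the values themselves, depend on $\alpha$. The values then belong to all $A_\alpha$, hence to $A^*$. This shows for $\eta\in F^*$:
\begin{equation}\tag{$*$}
\begin{split}
&\text{if }(a,b)\in f^\alpha_\eta,\text{ then }a\in A^*\Leftrightarrow b\in A^*,\\
&\text{and the pairs of $f^\alpha_\eta$ inside }A^*\times A^*\text{ are the same for all }\alpha.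
\end{split}
\end{equation}

Fix $\alpha\ne\beta$. Let $s_a=s^\alpha_a{}^\frown0$ for $a\in A_\alpha$ and $s_a=s_a^\beta{}^\frown1$ for $a\in A_\beta\setminus A^*$. This is injective on $A_\alpha\cup A_\beta$. Since $s^\alpha$ and $s^\beta$ agree on $A^*$, we have $s_a\supseteq s^\beta_a$ for all $a\in A_\beta$. Let $f_\eta=f^\alpha_\eta\cup f^\beta_\eta$. We check the hypotheses of Lemma~\ref{lem:amalgam}.

First, (T) holds for two pairs that belong to the same map, $f_\eta^\alpha$ or $f^\beta_\eta$, because the $s_a$ extend the distinct strings of $p_\alpha$, respectively $p_\beta$. If $\eta\notin F^*$, then one of the two maps is empty and there is nothing more to show.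

Let $\eta\in F^*$. If a pair of $f_\eta^\alpha$ and a pair of $f_\eta^\beta$ have the same first or the same second coordinate, then this coordinate is in $A_\alpha\cap A_\beta=A^*$. By $(*)$ both pairs are inside $A^*\times A^*$ and belong to both maps; hence they are equal. So $f_\eta$ is an injection.

For (T), it remains to consider $(a,b)\in f^\alpha_\eta$ and $(a',b')\in f_\eta^\beta$ neither of which belongs to both maps. By $(*)$, $a,b,a',b'\notin A^*$. Let $a''=e_{\beta\alpha}(a')$ and $b''=e_{\beta\alpha}(b')$, so that $(a'',b'')\in f^\alpha_\eta$, and $s^\beta_{a'}=s^\alpha_{a''}$, $s^\beta_{b'}=s^\alpha_{b''}$. If $a\ne a''$, then $b\ne b''$ and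
\[
\Delta(s_a,s_{a'})=\Delta(s^\alpha_a,s^\alpha_{a''})=\Delta(s^\alpha_b,s^\alpha_{b''})=\Delta(s_b,s_{b'}).
\]
If $a=a''$, then $b=b''$. In this case $s_a$ and $s_{a'}$ differ in their last digit only, and so do $s_b$ and $s_{b'}$; so both $\Delta$'s are equal to $n$. By Lemma~\ref{lem:amalgam}, $p_\alpha$ and $p_\beta$ are compatible.
\end{proof}

The additional digit separates two labels with the same string, and their images, at the same place. The same device appears in the next section.

\section{Nonmeagerness}\label{sec:nonmeager}

We now come to the heart of the proof. Suppose that a condition $q$ forces $x_a\in\dot N$ for a closed nowhere dense set $\dot N$. Some condition $r$ compatible with $q$, taken from a countable family that was fixed before $a$ was chosen, decides a basic set $[t]$ disjoint from $\dot N$ with $t\supseteq s^q_a$. If we can find a common extension of $q$ and $r$ that \emph{steers $x_a$ into $[t]$}, we have a contradiction. Two small examples show how this can be done, and what can prevent it. In both of them $q$ and $r$ are determined conditions whose only nontrivial map is $f_\eta$, for one fixed stage $\eta$.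

\begin{example}[One edge]\label{ex:edge}
Let $q$ have labels $a,b$ with $s^q_a=0$, $s^q_b=1$ and $f^q_\eta=\{(a,b)\}$. Let $r$ have labels $c,d$, all four labels being different, with $s^r_c=010$, $s^r_d=111$ and $f^r_\eta=\{(c,d)\}$. Let $t=010$. Suppose that $q$ and $r$ have a common extension $q_1$ with
\[
s_a^{q_1}=001,\quad s_b^{q_1}=100,\quad s_c^{q_1}=010,\quad s_d^{q_1}=111,
\]
as permitted by (T), since $\Delta(001,010)=1=\Delta(100,111)$. Here $x_a\notin[t]$. Choose a $\Delta$-preserving bijection $g$ of $2^3$ with $g(001)=100$ and $g(010)=111$. Move $a$ to the string $t=010$ and carry $b$ along by $g$, to $g(010)=111$. The first digits of $a$ and $b$ do not change, as $q$ requires. Now $a$ collides with $c$ and $b$ with $d$, but one more digit separates them: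
\[
s''_a=0101,\quad s''_b=1111,\quad s''_c=0100,\quad s''_d=1110,\qquad \Delta(s''_a,s''_c)=3=\Delta(s''_b,s''_d).
\]
By Lemma~\ref{lem:amalgam} this gives a common extension of $q$ and $r$ that forces $x_a\in[t]$.
\end{example}

\begin{example}[A loop]\label{ex:loop}
Let $q$ have the label $a$ only, with $s^q_a=0$ and $f^q_\eta=\{(a,a)\}$; by (Q1) this is possible only if $a\in U_\eta$. Let $r$ be as before but with $s^r_c=010$ and $s^r_d=011$. The strings $s_a=001$, $s_c=010$, $s_d=011$ satisfy (T) for $\{(a,a),(c,d)\}$. But $x_a$ cannot be steered into $[t]$ for $t=010$: a common extension of $q$ and $r$ forces $\Delta(x_a,x_c)=\Delta(x_a,x_d)$, whereas $x_a\in[t]$ would give $\Delta(x_a,x_c)\ge3$ and $\Delta(x_a,x_d)=2$. Carrying $a$ along by $g$ would require $g(t)=t$, but $g(010)=011$.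
\end{example}

So a point can be moved if the other points tied to it by $q$ can be carried along consistently. This is the case if they form a tree, because along a tree there is only one way to get from $a$ to each point. The free groups are there to produce trees.

\begin{lemma}\label{lem:nonmeager}
In $V^{P_\kappa}$ let $X_{\omega_1}=\{x_a:a\in\Lambda_{\omega_1}\}$. Then $X_{\omega_1}\cap[s_0]$ is nonmeager in $2^\omega$ for every $s_0\in2^{<\omega}$.
\end{lemma}

\begin{proof}
Suppose not. Then there are $s_0$, a determined condition $p_0$, and names $\dot N_k$ for $k<\omega$ such that $p_0$ forces $X_{\omega_1}\cap[s_0]\subseteq\bigcup_k\dot N_k$, with all $\dot N_k$ closed and nowhere dense. By replacing $\dot N_k$ by $\emptyset$ wherever it is not closed nowhere dense, we may assume that every condition forces the $\dot N_k$ to be closed and nowhere dense.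

\medskip
\noindent\emph{The stages that matter, and a free level.} For $k<\omega$ and $s\in2^{<\omega}$ let $\dot t_k(s)$ be a name for some $t\supseteq s$ in $2^{<\omega}$ with $[t]\cap\dot N_k=\emptyset$, and let $\mathcal A_{k,s}$ be a maximal antichain of determined conditions deciding $\dot t_k(s)$. By Lemma~\ref{lem:ccc} it is countable. Let $\mathcal R=\bigcup_{k,s}\mathcal A_{k,s}$, let $S\subseteq\kappa$ be the union of the supports of all $r\in\mathcal R$, and let $W_0\subseteq I$ be the set of all indices of labels in $A_{p_0}$ or in $A_r$, $r\in\mathcal R$. The sets $S$ and $W_0$ are countable. So there is $\beta<\omega_1$ such that the restrictions $b_\eta{\upharpoonright}\beta$, $\eta\in S$, are distinct, and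
\[
\Gamma=\{(\beta,0,w):w\in F(2^\beta)\}\quad\text{is disjoint from}\quad W_0\cup\bigcup_{\eta\in S}W_\eta .
\]
Indeed, each pair of distinct branches differs at some countable ordinal, and the elements of the countable set $W_0\cup\bigcup_{\eta\in S}W_\eta$ have countably many first coordinates; any $\beta$ larger than all these ordinals will do. Note that $\tau_\eta[\Gamma]=\Gamma$ for all $\eta$.

\medskip
\noindent\emph{The conditions $q$, $r$ and $q_1$.} Fix $a\in\Gamma\times\omega$; then $a\in\Lambda_{\omega_1}$. Since $a\notin A_{p_0}$, we may extend $p_0$ in its $P_0$-coordinate by declaring $s_0\subset x_a$. The new condition forces $x_a\in X_{\omega_1}\cap[s_0]$. So it has a determined extension $q$ with $a\in A_q$ such that, for some $k$,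
\[
q\Vdash x_a\in\dot N_k .
\]
Let $n=n_q$ and $s=s^q_a$. Choose $r\in\mathcal A_{k,s}$ compatible with $q$, and let $t\supseteq s$ be such that $r\Vdash\dot t_k(s)=t$. So $r\Vdash[t]\cap\dot N_k=\emptyset$. Let $q_1\le q,r$ be determined with $n_1:=n_{q_1}\ge|t|$; also $n_1\ge n_q,n_r$. \emph{We shall construct a condition $q_2\le q,r$ with $q_2\Vdash t\subset x_a$.} This is a contradiction. The condition $q_2$ need not be below $q_1$: we use $q_1$ only as a pattern that shows how the strings of $q$ and $r$ fit together, and $q_2$ will not contain the additional labels and pairs of $q_1$.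

\medskip
\noindent\emph{The component of $a$.} Consider the multigraph with vertex set $A_q$ that has an edge $(\eta,u,v)$, of color $\eta$, joining $u$ and $v$ whenever $\eta\in S$ and $(u,v)\in f^q_\eta$. Let $C$ be the connected component of $a$. Colors outside $S$ are left out because $r$ does not use them, and they will cause no trouble.

\medskip
\noindent\textbf{Claim.} \emph{$C\subseteq\Gamma\times\omega$, and $C$ is a tree, without loops and multiple edges.}

\smallskip
\noindent Let $(\eta,u,v)$ be an edge with $u$ or $v$ in $\Gamma\times\omega$. Since $\Gamma\cap W_\eta=\emptyset$, \eqref{eq:indices} shows that neither $u$ nor $v$ is in $U_\eta$, and that $\bar v=\tau_\eta(\bar u)$. As $\tau_\eta[\Gamma]=\Gamma$, both endpoints are in $\Gamma\times\omega$. Since $a\in\Gamma\times\omega$, it follows that $C\subseteq\Gamma\times\omega$.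

If $C$ is not a tree, then a cycle gives a closed walk $u_0,e_1,u_1,\dots,e_l,u_l=u_0$ in $C$ with $l\ge1$ and $e_j\ne e_{j+1}$ for $1\le j<l$; here a loop has $l=1$, and a double edge has $l=2$. Let $\eta_j$ be the color of $e_j$, let $\varepsilon_j=1$ if $e_j=(\eta_j,u_{j-1},u_j)$, and $\varepsilon_j=-1$ if $e_j=(\eta_j,u_j,u_{j-1})$ (for a loop choose $\varepsilon_j=1$). Let $w_j\in F(2^\beta)$ be the group coordinate of $\bar u_j$. By the first part of the proof, $w_j=(b_{\eta_j}{\upharpoonright}\beta)^{\varepsilon_j}w_{j-1}$. Since $w_l=w_0$, we get
\[
(b_{\eta_l}{\upharpoonright}\beta)^{\varepsilon_l}\cdots(b_{\eta_1}{\upharpoonright}\beta)^{\varepsilon_1}=1 .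
\]
We show that this nonempty word is reduced; then it cannot represent $1$, and this contradiction proves that $C$ is a tree. Otherwise there is $j<l$ with $b_{\eta_j}{\upharpoonright}\beta=b_{\eta_{j+1}}{\upharpoonright}\beta$ and $\varepsilon_{j+1}=-\varepsilon_j$. By the choice of $\beta$, $\eta_j=\eta_{j+1}=:\eta$. If $\varepsilon_j=1$, then $(u_{j-1},u_j),(u_{j+1},u_j)\in f^q_\eta$, and $u_{j-1}=u_{j+1}$ because $f^q_\eta$ is injective. If $\varepsilon_j=-1$, then $(u_j,u_{j-1}),(u_j,u_{j+1})\in f^q_\eta$, and $u_{j-1}=u_{j+1}$ because $f_\eta^q$ is a function. In both cases $e_j=e_{j+1}$, contrary to the choice of the walk. This proves the claim.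

\medskip
\noindent\emph{Moving the component.} For $\eta\in S$ the assignment $s^{q_1}_u\mapsto s^{q_1}_v$, $(u,v)\in f_\eta^{q_1}$, is a $\Delta$-preserving partial map of $2^{n_1}$, by (T) for $q_1$. By Lemma~\ref{lem:extend} it extends to a $\Delta$-preserving bijection $g_\eta$ of $2^{n_1}$. Define $s'_u\in2^{n_1}$ for $u\in A_q\cup A_r$ as follows.
\begin{itemize}
\item If $u\notin C$, then $s'_u=s_u^{q_1}$.
\item $s'_a$ is any element of $2^{n_1}$ extending $t$; and, along the tree $C$, $s'_v=g_\eta(s'_u)$ for each edge $(\eta,u,v)$ of $C$.
\end{itemize}
This is well defined because $C$ is a tree and the $g_\eta$ are bijections.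

We have $s'_u\supseteq s^q_u$ for all $u\in A_q$. This is clear for $u\notin C$, and it holds for $u=a$ since $t\supseteq s=s^q_a$. Let $(\eta,u,v)$ be an edge of $C$ with $s'_u{\upharpoonright}n=s^q_u=s_u^{q_1}{\upharpoonright}n$. Since $(u,v)\in f^q_\eta\subseteq f^{q_1}_\eta$, Lemma~\ref{lem:extend} gives
\[
s'_v{\upharpoonright}n=g_\eta(s'_u){\upharpoonright}n=g_\eta(s^{q_1}_u){\upharpoonright}n=s^{q_1}_v{\upharpoonright}n=s^q_v .
\]
If the statement is known for $v$ instead of $u$, use $g_\eta^{-1}$ in the same way. So it spreads from $a$ to all of $C$.

We also have $s'_u\supseteq s^r_u$ for all $u\in A_r$: the set $A_r\subseteq W_0\times\omega$ is disjoint from $\Gamma\times\omega\supseteq C$, so $s'_u=s^{q_1}_u$.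

\medskip
\noindent\emph{Separating collisions.} Let $s''_u=s'_u{}^\frown1$ if $u\in C$, and $s''_u=s'_u{}^\frown0$ if $u\in(A_q\cup A_r)\setminus C$. The map $u\mapsto s''_u$ is injective: two labels in $C\subseteq A_q$ have strings extending their distinct strings in $q$; two labels outside $C$ have distinct strings in $q_1$; and a label in $C$ and one outside have different last digits.

\medskip
\noindent\emph{The condition $q_2$.} Let $f_\eta=f^q_\eta\cup f^r_\eta$. Since $f_\eta\subseteq f^{q_1}_\eta$, it is an injection. We check (T) for the strings $s''_u$.

If $\eta\notin S$, then $f_\eta=f^q_\eta$, because $\mathrm{supp}\,r\subseteq S$. Then (T) follows from (T) for $q$, since the $s''_u$, $u\in A_q$, extend the distinct strings $s^q_u$.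

Let $\eta\in S$. For every $(u,v)\in f_\eta$ we have $u\in C\Leftrightarrow v\in C$: for pairs of $f_\eta^q$ since $C$ is a component, and for pairs of $f_\eta^r$ since no label of $A_r$ is in $C$. Moreover $s'_v=g_\eta(s'_u)$: inside $C$ by the definition of $s'$, and outside $C$ by the choice of $g_\eta$. Let $(u,v),(u',v')\in f_\eta$ be distinct; then $u\ne u'$ and $v\ne v'$. If $s'_u\ne s'_{u'}$, then
\[
\Delta(s''_u,s''_{u'})=\Delta(s'_u,s'_{u'})=\Delta(g_\eta(s'_u),g_\eta(s'_{u'}))=\Delta(s'_v,s'_{v'})=\Delta(s''_v,s''_{v'}).
\]
If $s'_u=s'_{u'}$, then $s'_v=s'_{v'}$. Since $s''$ is injective, $s''_u,s''_{u'}$ differ exactly in their last digits, and so do $s''_v,s''_{v'}$. Thus both $\Delta$'s are equal to $n_1$.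

By Lemma~\ref{lem:amalgam}, applied to $q$ and $r$, $q_2=(s'',(f_\eta)_{\eta<\kappa})$ is a condition extending both. Since $s''_a\supseteq t$, it forces $t\subset x_a$, so the proof is complete.
\end{proof}

\section{Bookkeeping and the proof of Theorem~\ref{thm:A}}\label{sec:proofA}

It remains to choose the sets $W^0_\xi$ and the names at the stages $\xi<\kappa$. This is done by recursion, and the lemmas of Section~\ref{sec:ccc} apply to $P_\eta$ as soon as the stages below $\eta$ are fixed, whatever choices were made there. A determined condition of $P_\eta$ is given by finitely many elements of $\Lambda$, finite strings, and finitely many ordinals below $\kappa$ with finite maps between labels. Since $|\Lambda|=\kappa$, there are at most $\kappa$ determined conditions, and they are dense by Lemma~\ref{lem:determined}. Since $P_\eta$ is ccc and $\kappa^\omega=\kappa=|I|$, there are at most $\kappa$ triples $(W,\dot D,\dot E)$ consisting of a nonempty countable $W\subseteq I$ and of nice $P_\eta$-names $\dot D,\dot E$, from antichains of determined conditions, for subsets of $W\times\omega$. Enumerate these triples in type $\kappa$, with repetitions. Fix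 a surjection $\xi\mapsto(\eta,\zeta)$ from $\kappa$ onto $\kappa\times\kappa$ with $\eta\le\xi$. At stage $\xi$ we use the $\zeta$-th triple of $P_\eta$, which is available because $\eta\le\xi$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We force with $P_\kappa$, which is ccc by Lemma~\ref{lem:ccc}; so cardinals are preserved. In the extension let $X_\mu=\{x_a:a\in\Lambda_\mu\}$ for $\omega_1\le\mu\le\kappa$. These sets increase with $\mu$.

\emph{Sizes.} The $x_a$ are distinct, so $|X_\mu|=|\Lambda_\mu|=\mu$. In particular $\mathfrak c\ge|X_\kappa|=\kappa$. Conversely, as $P_\kappa$ is ccc with a dense set of at most $\kappa=\kappa^\omega$ conditions, there are at most $\kappa$ nice names for subsets of $\omega$, so $\mathfrak c\le\kappa$.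

\emph{Baire, no isolated points.} Let $O\subseteq2^\omega$ be nonempty and open. Since $X_\mu\supseteq X_{\omega_1}$, Lemma~\ref{lem:nonmeager} shows that $X_\mu\cap O$ is nonmeager in $2^\omega$, hence uncountable. So $X_\mu$ is dense in $2^\omega$ and has no isolated points. Let $O_j\cap X_\mu$, for $j<\omega$ and $O_j$ open in $2^\omega$, be dense in $X_\mu$. Then the $O_j$ are dense in $2^\omega$, so $2^\omega\setminus\bigcap_jO_j$ is meager. Hence the nonmeager set $O\cap X_\mu$ meets $\bigcap_jO_j$. As $O$ was arbitrary, $\bigcap_j(O_j\cap X_\mu)$ is dense in $X_\mu$.

\emph{Homogeneity.} Let $D,E\subseteq X_\mu$ be countable and dense, say $D=\{x_a:a\in D'\}$ and $E=\{x_a:a\in E'\}$ with $D',E'\subseteq\Lambda_\mu$. By ccc there is a nonempty countable set $W\in V$ with $W\subseteq I_\mu$ and $D',E'\subseteq W\times\omega$. The sets $D'$ and $E'$ have nice names for subsets of $W\times\omega$ that use only countably many determined conditions, all of finite support. By K\"onig's theorem, $\kappa^\omega=\kappa$ implies $\mathrm{cf}(\kappa)>\omega$. So there is $\eta<\kappa$ such that all these supports are contained in $\eta$, and we may regard the names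 as nice $P_\eta$-names. The triple formed by $W$ and these names is used at some stage $\xi\ge\eta$. As $X_\mu$ is dense in $2^\omega$, so are $D$ and $E$; that is, $D'$ and $E'$ are dense, and hence $D_\xi=D'$ and $E_\xi=E'$. Since $W^0_\xi=W\subseteq I_\mu$, Lemma~\ref{lem:generic} gives $\pi_\xi[\Lambda_\mu]=\Lambda_\mu$ and $\pi_\xi[D']=E'$. So $h_\xi{\upharpoonright}X_\mu$ is an isometric bijection of $X_\mu$ onto itself that maps $D$ onto $E$.
\end{proof}

In summary, CH was used to bound the size of $F(2^\beta)$, which makes $X_{\omega_1}$ small; $\kappa\le2^{\omega_1}$ provides one branch for each stage; and $\kappa^\omega=\kappa$ is used for the bookkeeping and for $\mathfrak c=\kappa$.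

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $X$ be non-empty, separable metrizable, Baire and without isolated points, and let $Y$ be the completion of $X$ with respect to a compatible metric. Then $Y$ is Polish and $X$ is dense in $Y$. Also $Y$ has no isolated points, since an isolated point of $Y$ would belong to $X$ and be isolated in $X$.

\emph{$X$ is nonmeager in $Y$.} Suppose that $X\subseteq\bigcup_jF_j$ with $F_j$ closed and nowhere dense in $Y$. Each $F_j\cap X$ is closed in $X$. It is nowhere dense in $X$: if $\emptyset\ne O\cap X\subseteq F_j$ with $O$ open in $Y$, then $O\subseteq\overline{O\cap X}\subseteq F_j$ because $X$ is dense in $Y$, a contradiction. So the sets $X\setminus F_j$ are dense and open in $X$ and have empty intersection, contradicting that $X$ is Baire and non-empty.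

\emph{Reduction to $\omega^\omega$.} A Polish space without isolated points has a dense $G_\delta$ subset homeomorphic to $\omega^\omega$ (see \cite{Kechris}). Let $H$ be such a subset of $Y$. As $H$ is a dense $G_\delta$, $Y\setminus H$ is meager in $Y$. A set $N\subseteq H$ that is nowhere dense in $H$ is nowhere dense in $Y$: if a nonempty open set $O\subseteq Y$ were contained in the closure of $N$ in $Y$, then the nonempty set $O\cap H$, open in $H$, would be contained in the closure of $N$ in $H$. So if $X\cap H$ were meager in $H$, then $X\subseteq(X\cap H)\cup(Y\setminus H)$ would be meager in $Y$. Hence $X\cap H$ is nonmeager in $H\cong\omega^\omega$, and $|X|\ge\mathrm{non}(\mathcal M)$. Countable subsets of $\omega^\omega$ are meager, so $\mathrm{non}(\mathcal M)\ge\omega_1$.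

\emph{Consequences.} Under Martin's axiom every set of fewer than $\mathfrak c$ reals is meager, by a theorem of Martin and Solovay; that is, $\mathrm{non}(\mathcal M)=\mathfrak c$. So then no such $X$ has size less than $\mathfrak c$. Together with Corollary~\ref{cor:answer} this gives the independence. Since $|X|\le\mathfrak c$ for every separable metrizable space, all sizes are in the interval $[\omega_1,\mathfrak c]$, all of whose cardinals are realized in Theorem~\ref{thm:A}.

\emph{Zero-dimensionality.} Let $|X|<\mathfrak c$, and let $d$ be a compatible metric on $X$. For $x\in X$, fewer than $\mathfrak c$ reals are of the form $d(x,y)$ with $y\in X$. So there are arbitrarily small $\varepsilon>0$ that are not of this form, and for these the set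
\[
\{y\in X:d(x,y)<\varepsilon\}=\{y\in X:d(x,y)\le\varepsilon\}
\]
is clopen. Thus $X$ has a base of clopen sets.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HHM}
Rodrigo Hern\'andez-Guti\'errez, Michael Hru\v{s}\'ak, Jan van Mill,
\emph{Countable dense homogeneity and $\lambda$-sets},
arXiv:1809.06819 (2018).

\bibitem{Kechris}
Kechris,
\emph{Classical Descriptive Set Theory}.

\end{thebibliography}

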